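\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{Flatness of integer-valued polynomials over one-dimensional Noetherian domains}


\begin{abstract}
For an integral domain $D$ with quotient field $K$, let $\operatorname{Int}(D)$ be the $D$-algebra of polynomials $f\in K[X]$ with $f(D)\subseteq D$. It was conjectured that $\operatorname{Int}(D)$ is not flat over $D$ for $D=\mathbb{F}_2[[T^2,T^3]]$ and for $D=\mathbb{F}_2+T\mathbb{F}_4[[T]]$. We show that in both cases $\operatorname{Int}(D)$ is a free $D$-module. More generally, for a one-dimensional Noetherian domain $D$ we prove that the following are equivalent: $\operatorname{Int}(D)$ is flat; $\operatorname{Int}(D)$ is free; the localization of $D$ at each maximal ideal with finite residue field is analytically irreducible.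
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $D$ be an integral domain with quotient field $K$. The ring of integer-valued polynomials on $D$ is
\[
\operatorname{Int}(D)=\{f\in K[X] : f(D)\subseteq D\}\supseteq D[X].
\]
Throughout we write $A=\operatorname{Int}(D)$ and $A_n=\{f\in A:\deg f\le n\}$. What kind of $D$-module is $A$?

\paragraph{The filtration by degree.}
The leading coefficients of the elements of degree $n$ in $A$, together with $0$, form a $D$-submodule $J_n$ of $K$, and there are exact sequences $0\to A_{n-1}\to A_n\to J_n\to 0$. If $D$ is infinite, choose distinct $x_0,\dots,x_n\in D$, put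
\begin{equation}\label{eq:c}
c=\prod_{i<j}(x_i-x_j),\qquad L_i=\prod_{j\ne i}\frac{X-x_j}{x_i-x_j}\quad(0\le i\le n),
\end{equation}
and note that $cL_i\in D[X]$. Every $f\in A_n$ equals $\sum_i f(x_i)L_i$ by Lagrange interpolation, so
\begin{equation}\label{eq:cf}
cA_n\subseteq D[X],\qquad cL_i\in A_n .
\end{equation}
In particular $J_n\subseteq c^{-1}D$ is a fractional ideal. If $D$ is a discrete valuation ring (DVR), all $J_n$ are principal, the sequences split, and $A$ is free with one basis element in each degree.

Over a domain that is not integrally closed, this can break down already in degree $2$.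

\begin{lemma}\label{lem:A2}
Let $D$ be a local domain with maximal ideal $\mathfrak m$ and $D/\mathfrak m=\mathbb F_2$, and let $(D:\mathfrak m)=\{\alpha\in K:\alpha\mathfrak m\subseteq D\}$. Then $A_2=D\oplus DX\oplus(D:\mathfrak m)(X^2-X)$.
\end{lemma}

\begin{proof}
Write $f=\alpha(X^2-X)+\beta X+\gamma$. Since $f(0)=\gamma$ and $f(1)-f(0)=\beta$, we have $f\in A$ if and only if $\gamma,\beta\in D$ and $\alpha(x^2-x)\in D$ for all $x\in D$. Of $x$ and $x-1$ exactly one lies in $\mathfrak m$ and the other is a unit. So the last condition says $\alpha\mathfrak m\subseteq D$.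
\end{proof}

Now consider
\[
D=\mathbb F_2[[T^2,T^3]]\subset V=\mathbb F_2[[T]]\qquad\text{or}\qquad D=\mathbb F_2+T\mathbb F_4[[T]]\subset V=\mathbb F_4[[T]].
\]
The first ring consists of the power series without term in $T$, the second of those with constant term in $\mathbb F_2$. Here $\mathfrak m=T^eV$ with $e=2$ in the first case and $e=1$ in the second. The set $(D:V)=\{\alpha\in K:\alpha V\subseteq D\}$ is the largest ideal of $V$ contained in $D$, which is $T^eV$. Hence $(D:\mathfrak m)=T^{-e}(D:V)=V$, and $A_2=D\oplus DX\oplus V(X^2-X)$. The $D$-module $V$ is generated by two elements, namely by $1,T$ in the first case and by $1,\theta$ with $\theta\in\mathbb F_4\setminus\mathbb F_2$ in the second. It is not flat: a finitely generated flat module over a local ring is free, so we would have $V=Dw$, and $1=dw$ with $d\in D\cap V^\times=D^\times$ would give $w\in D$ and $V=D$. Thus \emph{$A_2$ is not flat over $D$}, which might suggest that $\operatorname{Int}(D)$ is not flat either. The latter was conjectured in \cite{Elliott}. Recall that a Noetherian local domain $D$ is \emph{analytically irreducible}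 if its completion $\hat D$ is a domain.

\begin{conjecture}[Elliott \cite{Elliott}]
The domain $\operatorname{Int}(D)$ is not flat over $D$ if $D=\mathbb{F}_2[[T^2,T^3]]$ or $D=\mathbb{F}_2+T\mathbb{F}_4[[T]]$; in particular, there exists a local, Noetherian, one-dimensional, analytically irreducible integral domain $D$ such that $\operatorname{Int}(D)$ is not flat over $D$.
\end{conjecture}

Both parts are false. The reason is that $A_2$ sits inside a larger finitely generated submodule of $A$ that \emph{is} free, and is even a direct summand of $A$; its new elements have degree higher than $2$. For the first ring, Section~\ref{sec:small} exhibits such a submodule by hand. The general construction uses the following hypothesis.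

\begin{definition}\label{def:H}
A domain $D$ with quotient field $K$ satisfies \emph{hypothesis (H)} if there are a DVR $V$ with quotient field $K$ and finite residue field, and an integer $e\ge1$, such that $t^eV\subseteq D\subseteq V$, where $t$ is a uniformizer of $V$. We then fix such $V,t,e$ and denote the valuation of $V$ by $v$.
\end{definition}

If $D$ is a subring of a DVR $V$ that contains $t^eV$, then $D$ and $V$ automatically have the same quotient field. So the two rings above satisfy (H) with $t=T$ and $e=2$, respectively $e=1$.

\begin{theorem}\label{thm:H}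
If $D$ satisfies (H), then $\operatorname{Int}(D)$ is a free $D$-module. In particular it is flat.
\end{theorem}

\begin{theorem}\label{thm:local}
Let $D$ be a one-dimensional Noetherian local domain. The following are equivalent:
\begin{enumerate}
\item[(i)] $\operatorname{Int}(D)$ is flat over $D$;
\item[(ii)] $\operatorname{Int}(D)$ is free over $D$;
\item[(iii)] the residue field of $D$ is infinite or $D$ is analytically irreducible.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:global}
Let $D$ be a one-dimensional Noetherian domain. The following are equivalent: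
\begin{enumerate}
\item[(i)] $\operatorname{Int}(D)$ is flat over $D$;
\item[(ii)] $\operatorname{Int}(D)$ is free over $D$;
\item[(iii)] $D_{\mathfrak p}$ is analytically irreducible for every maximal ideal $\mathfrak p$ with $D/\mathfrak p$ finite.
\end{enumerate}
\end{theorem}

\begin{corollary}
The conjecture is false. For $D=\mathbb{F}_2[[T^2,T^3]]$, for $D=\mathbb{F}_2+T\mathbb{F}_4[[T]]$, and for every one-dimensional Noetherian local analytically irreducible domain $D$, the $D$-module $\operatorname{Int}(D)$ is free, hence flat.
\end{corollary}

\begin{proof}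
The two rings satisfy (H), so Theorem~\ref{thm:H} applies to them. The last case is (iii)$\Rightarrow$(ii) of Theorem~\ref{thm:local}.
\end{proof}

Theorem~\ref{thm:H} is proved in Section~\ref{sec:H}. Section~\ref{sec:suff} deduces (iii)$\Rightarrow$(ii) of Theorem~\ref{thm:local}, Section~\ref{sec:nec} proves (i)$\Rightarrow$(iii), and Section~\ref{sec:global} globalizes.

\section{The smallest case by hand}\label{sec:small}

Direct summands of $A$ will always be recognized by evaluation at points.

\begin{lemma}\label{lem:summand}
Let $D$ be a local domain with maximal ideal $\mathfrak m$. Let $h_1,\dots,h_s\in A$ and $u_1,\dots,u_s\in D$ be such that the matrix $(h_j(u_i))_{i,j}$ is invertible modulo $\mathfrak m$. Then $h_1,\dots,h_s$ is a basis of a free submodule $G$ of $A$, and $G$ is a direct summand of $A$.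
\end{lemma}

\begin{proof}
Consider $D^s\to A\to D^s$, where the first map is $(d_j)\mapsto\sum d_jh_j$ and the second is $f\mapsto(f(u_i))_i$. The composite is given by the matrix $(h_j(u_i))$, whose determinant is a unit because $D$ is local, so it is an isomorphism. Hence the first map is injective with image $G$, and $A$ is the direct sum of $G$ and the kernel of the second map.
\end{proof}

Let $D=\mathbb F_2[[T^2,T^3]]$ and $V=\mathbb F_2[[T]]$, so $\mathfrak m=T^2V$. Put $p=X^2+X$. By Section~\ref{sec:intro},
\[
A_2=D\oplus DX\oplus Vp,\qquad Vp=Dp+D\,Tp .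
\]
The relation $T^2\cdot(Tp)=T^3\cdot p$ is what prevents $A_2$ from being flat. It becomes harmless in $A$ if we can write $p=T^2f_1+T^3f_2$ with $f_1,f_2\in A$, because then $Tp=T^3f_1+T^4f_2$ with $T^3,T^4\in D$, so the relation is a consequence of identities in $D$.

To find $f_1,f_2$, look at the values. Let $x=x_0+x_2T^2+x_3T^3+\cdots\in D$ and write $O(T^k)$ for elements of $T^kV$. Since $x^2=x_0+O(T^4)$,
\[
p(x)=x_2T^2+x_3T^3+O(T^4).
\]
So we want $f_1$ and $f_2$ to be integer-valued polynomials that compute the digits $x_2$ and $x_3$ modulo $\mathfrak m=T^2V$. Put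
\[
y=\frac{p}{T^2},\qquad f_2=\Bigl(\frac{y^2+y}{T}\Bigr)^2=\frac{p^4+T^4p^2}{T^{10}},\qquad f_1=y+Tf_2 .
\]
For $x\in D$ we have $y(x)=x_2+x_3T+O(T^2)$ and $y(x)^2=x_2+O(T^2)$, hence $(y(x)^2+y(x))/T=x_3+O(T)$. Squares in $V$ are power series in $T^2$, so
\[
f_2(x)=x_3+O(T^2),\qquad f_1(x)=x_2+x_3T+x_3T+O(T^2)=x_2+O(T^2).
\]
These values lie in $D$, so $f_1,f_2\in A$, and $T^2f_1+T^3f_2=p+2T^3f_2=p$.

Let $G=D+DX+Df_1+Df_2$. Then $A_2\subseteq G$. At $0,1,T^2,T^3$ the quadruple $(1,X,f_1,f_2)$ takes, modulo $\mathfrak m$, the values
\[
(1,0,0,0),\quad(1,1,0,0),\quad(1,0,1,0),\quad(1,0,0,1),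
\]
which form an invertible matrix. By Lemma~\ref{lem:summand}, \emph{$G$ is a free direct summand of $A$ containing $A_2$}, though it has generators of degree $8$.

Two features carry over to the general case. Integer-valued polynomials can compute digits, that is, they approximate every $D$-valued function on $D$ that depends only on the class of its argument modulo a power of $t$. And membership in $D$ only has to be checked modulo a small ideal $t^eV$ of $V$.

\section{Freeness when $t^eV\subseteq D\subseteq V$}\label{sec:H}

We first construct polynomials that separate residue classes. The statement is made for an arbitrary subgroup because Section~\ref{sec:nec} needs it for a ring $D$ that need not satisfy (H).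

\begin{lemma}\label{lem:sep}
Let $V$ be a DVR with quotient field $K$, uniformizer $t$, valuation $v$ and finite residue field. Let $S\subseteq V$ be an additive subgroup, $N\ge1$ and $U=S\cap t^NV$. Let $r_1,\dots,r_m\in S$ represent the nonzero classes of the finite group $S/U$, and put $F=\prod_i(X-r_i)$, $d=\prod_i r_i$. Then
\[
v(F(x)/d)=0\ \text{ for }x\in U,\qquad v(F(x)/d)>0\ \text{ for }x\in S\setminus U.
\]
\end{lemma}

\begin{proof}
The group $S/U$ embeds in the finite group $V/t^NV$. On elements of $S\setminus U$ the valuation $v$ is less than $N$ and depends only on the class modulo $U$. Let $w=\sum_i v(r_i)=v(d)$.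

If $x\in U$, then $v(x)\ge N>v(r_i)$, so $v(x-r_i)=v(r_i)$ for all $i$ and $v(F(x))=w$.

Let $x\in S\setminus U$, say $x-r_l\in U$. As $r$ runs over the elements of $\{0,r_1,\dots,r_m\}$ other than $r_l$, the differences $x-r$ run once over all nonzero classes, so the valuations $v(x-r)$ sum to $w$. Among them $r=0$ contributes $v(x)\le N-1$. Passing from this sum to $v(F(x))$ means removing the term $v(x)$ and adding $v(x-r_l)\ge N$. Hence $v(F(x))=w-v(x)+v(x-r_l)>w$.
\end{proof}

\begin{corollary}\label{cor:indicator}
Let $D$ satisfy (H), let $a\in D$ and $\lambda,N\ge1$. There is $g\in K[X]$ such that for $x\in D$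
\[
g(x)\in 1+t^NV\ \text{ if }x-a\in t^\lambda V,\qquad g(x)\in t^NV\ \text{ if }x-a\notin t^\lambda V.
\]
\end{corollary}

\begin{proof}
Lemma~\ref{lem:sep} with $S=D$ and $\lambda$ in place of $N$ gives $g_1=F/d$. It maps $D$ to $V$, takes unit values on $D\cap t^\lambda V$ and non-unit values on the rest of $D$. Let $\omega\ge N$ be a multiple of the order of the finite group $(V/t^NV)^\times$. Then $g(X)=g_1(X-a)^\omega$ has the required properties.
\end{proof}

\begin{lemma}\label{lem:Dlocal}
If $D$ satisfies (H), then $D$ is local with maximal ideal $\mathfrak m=D\cap tV$, and $t^eV\subseteq\mathfrak m$.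
\end{lemma}

\begin{proof}
Let $x\in D\setminus tV$, so $x\in V^\times$. As $(V/t^eV)^\times$ is finite, $x^\omega=1+z$ with $z\in t^eV$ for some $\omega\ge1$. Since $e\ge1$, $(1+z)^{-1}\in1+t^eV\subseteq D$. Hence $x^{-1}=x^{\omega-1}(1+z)^{-1}\in D$. So every element of $D$ outside the proper ideal $D\cap tV$ is a unit. The inclusion $t^eV\subseteq D\cap tV$ is clear from $e\ge1$.
\end{proof}

Now fix $n$. We look for $h'_0,\dots,h'_{s-1}\in A$ and $u_0,\dots,u_{s-1}\in D$ as in Lemma~\ref{lem:summand}, with $A_n\subseteq\sum Dh'_j$. Take for the $u_j$ representatives of all classes of $D$ modulo a high power of $t$, and for $h_j$ an approximate indicator function of the class of $u_j$. Then $\sum_jf(u_j)h_j$ approximates every $f\in A_n$ well. The difficulty is that it does not \emph{equal} $f$. The error is $K$-linear in $f$, and $f$ is determined by its values at $n+1$ points. So it suffices to absorb the errors of the $n+1$ Lagrange polynomials $L_i$ into the functions $h_i$. The $L_i$ need not be integer-valued, but the $cL_i$ are; if the error of $cL_i$ has values in $ct^eV$, then the error of $L_i$ has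 values in $t^eV\subseteq D$.

\begin{proposition}\label{prop:summand}
Let $D$ satisfy (H). For every $n$ there is a finitely generated free $D$-submodule $G\subseteq A$ with $A_n\subseteq G$ that is a direct summand of $A$.
\end{proposition}

\begin{proof}
\emph{Choices.} The ring $D\supseteq t^eV$ is infinite. Choose distinct $x_0,\dots,x_n\in D$ and let $c$, $L_i$ be as in \eqref{eq:c}. Put $N=v(c)+e$ and $\lambda=N+v(c)$. We use two consequences.

(a) If $f\in A_n$ and $x,y\in D$ with $x-y\in t^\lambda V$, then $f(x)-f(y)\in t^NV$. Indeed $cf\in D[X]$ by \eqref{eq:cf}, so $cf(x)-cf(y)\in(x-y)V\subseteq t^\lambda V$.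

(b) For $i\ne j$ we have $v(x_i-x_j)\le v(c)<\lambda$, so the $x_i$ lie in distinct classes of the finite group $D/(D\cap t^\lambda V)$.

By (b) we can choose representatives $u_0,\dots,u_{s-1}\in D$ of all classes of this group, one for each class, with $u_i=x_i$ for $i\le n$. By Corollary~\ref{cor:indicator} there are $h_j\in K[X]$ such that for $x\in D$ we have $h_j(x)\in1+t^NV$ if $x-u_j\in t^\lambda V$, and $h_j(x)\in t^NV$ otherwise. As $t^NV\subseteq t^eV\subseteq D$, we have $h_j\in A$.

\emph{The error operator.} For $f\in K[X]$ put
\[
E(f)=f-\sum_jf(u_j)h_j,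
\]
which is $K$-linear in $f$. Let $f\in A_n$ and $x\in D$, say $x-u_l\in t^\lambda V$. Then $\sum_jf(u_j)h_j(x)\equiv f(u_l)\equiv f(x)$ modulo $t^NV$, the second congruence by (a). Hence $E(f)(D)\subseteq t^NV$. Applied to $cL_i\in A_n$ this gives
\[
E(L_i)(D)\subseteq c^{-1}t^NV=t^eV\subseteq\mathfrak m .
\]

\emph{The module $G$.} Put $h'_i=h_i+E(L_i)$ for $i\le n$ and $h'_i=h_i$ for $i>n$. Then $h'_i\in A$. Moreover $h'_i(u_j)\equiv\delta_{ij}$ modulo $\mathfrak m$, since $t^NV\subseteq t^eV\subseteq\mathfrak m$. For $f\in A_n$ we have $f=\sum_{i\le n}f(u_i)L_i$, so $E(f)=\sum_{i\le n}f(u_i)E(L_i)$ and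
\[
f=\sum_jf(u_j)h_j+E(f)=\sum_jf(u_j)h'_j .
\]
Hence $A_n\subseteq G:=\sum_jDh'_j$. By Lemma~\ref{lem:summand}, $G$ is free on the $h'_j$ and a direct summand of $A$.
\end{proof}

\begin{lemma}\label{lem:assemble}
Let $D$ be a local domain such that every $A_n$ is contained in a finitely generated free direct summand of $A$. Then $A$ is free.
\end{lemma}

\begin{proof}
Choose inductively finitely generated free direct summands $G_1\subseteq G_2\subseteq\cdots$ of $A$ with $A_k\subseteq G_k$: given $G_k$, take $G_{k+1}\supseteq A_n$ where $n\ge k+1$ is at least the degrees of a basis of $G_k$. If $A=G_k\oplus B_k$, then $G_{k+1}=G_k\oplus C_{k+1}$ with $C_{k+1}=B_k\cap G_{k+1}$. As a direct summand of $G_{k+1}$, the module $C_{k+1}$ is finitely generated and projective, hence free because $D$ is local. With $C_1=G_1$ we get $A=\bigcup_kG_k=\bigoplus_kC_k$, which is free.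
\end{proof}

Proposition~\ref{prop:summand}, Lemma~\ref{lem:Dlocal} and Lemma~\ref{lem:assemble} prove Theorem~\ref{thm:H}.

\section{Local rings: sufficiency}\label{sec:suff}

\begin{lemma}\label{lem:toH}
Let $D$ be a one-dimensional Noetherian local analytically irreducible domain with finite residue field. Then $D$ satisfies (H), with $V$ the integral closure $\bar D$ of $D$ in $K$.
\end{lemma}

\begin{proof}
The completion $\hat D$ is a complete Noetherian local domain, so its integral closure in $\operatorname{Frac}(\hat D)$ is a finite $\hat D$-module (Nagata). As $\hat D$ is flat over $D$, we have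
\[
\bar D\otimes_D\hat D\subseteq K\otimes_D\hat D\subseteq\operatorname{Frac}(\hat D),
\]
the second inclusion because $K\otimes_D\hat D$ is a localization of the domain $\hat D$ at nonzero elements. The ring $\bar D\otimes_D\hat D$ is integral over $\hat D$, so it is a submodule of a finite $\hat D$-module and is itself finite. Finitely many elements $b\otimes1$ with $b\in\bar D$ generate it. If $M\subseteq\bar D$ is the $D$-module generated by these $b$, then $(\bar D/M)\otimes_D\hat D=0$, and $\bar D=M$ by faithful flatness. So $\bar D$ is a finite $D$-module.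

Therefore $\bar D\otimes_D\hat D$ is the completion of $\bar D$ with respect to the maximal ideal of $D$, which is the product of the completions of $\bar D$ at its maximal ideals. Being a domain, it has only one factor, so $\bar D$ is local. A normal one-dimensional Noetherian local domain is a DVR; thus $V:=\bar D$ is a DVR, with finite residue field because it is finite over $D$. Finally, finiteness over $D$ makes $\{b\in D:bV\subseteq D\}$ a nonzero ideal of $V$, so $t^eV\subseteq D$ for some $e\ge1$.
\end{proof}

\begin{proposition}\label{prop:P}
Let $D$ be a one-dimensional Noetherian local domain whose residue field is infinite or which is analytically irreducible. Then every $A_n$ is contained in a finitely generated free direct summand of $A$, and $A$ is free.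
\end{proposition}

\begin{proof}
If the residue field is finite, combine Lemma~\ref{lem:toH} and Proposition~\ref{prop:summand}. Suppose it is infinite. Choose $x_0,\dots,x_n\in D$ distinct modulo the maximal ideal. The Vandermonde matrix $(x_i^j)$ has unit determinant, so the coefficients of any $f\in A_n$, obtained from the values $f(x_i)\in D$ by its inverse, lie in $D$. Hence $A_n=D[X]_{\le n}$, the module of polynomials over $D$ of degree at most $n$, and this is a free direct summand of $A$ by Lemma~\ref{lem:summand} applied to $1,X,\dots,X^n$ and $x_0,\dots,x_n$. In both cases $A$ is free by Lemma~\ref{lem:assemble}.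
\end{proof}

This is (iii)$\Rightarrow$(ii) of Theorem~\ref{thm:local}; (ii)$\Rightarrow$(i) is trivial.

\section{Local rings: flatness forces analytic irreducibility}\label{sec:nec}

The idea is as follows. Modulo an ideal $aD$, flatness makes certain polynomials in $A$ continuous for \emph{each} valuation of the integral closure $\bar D$ separately. On the other hand, Lemma~\ref{lem:sep} produces polynomials whose values are governed by only one of these valuations. If there are several valuations, these two facts contradict each other. If there is only one, a similar argument compares its topology with the $\mathfrak m$-adic one.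

Flatness enters through one formula (\cite[Thm.~7.4(iii)]{Matsumura}). If $A$ is a flat $D$-algebra, $a\in D$, and $\mathfrak m=(u_1,\dots,u_k)$ is a finitely generated ideal, then
\begin{equation}\label{eq:colon}
(aA:_A\mathfrak mA)=(aD:_D\mathfrak m)A .
\end{equation}
To see this, tensor the exact sequence $0\to(aD:_D\mathfrak m)\to D\to(D/aD)^k$, $x\mapsto(u_ix)_i$, with $A$. We first show the argument in an explicit case.

\begin{example}\label{ex:two}
Let $B$ be the localization of $\mathbb F_2[T]$ at the complement of $(T)\cup(T+1)$, and for $b\in B$ let $b(0),b(1)\in\mathbb F_2$ be its values at $T=0$ and $T=1$. Put $\pi=T(T+1)$ and $D=\{b\in B:b(0)=b(1)\}=\mathbb F_2+\pi B$. This ring is local with $\mathfrak m=\pi B$, since an element $b\in D$ with $b(0)=b(1)=1$ has its inverse in $D$. We have $B=D+DT$, because $b\in D$ or $b+T\in D$ for each $b\in B$. The ring $D$ is Noetherian: a nonzero ideal $I\ni b\ne0$ contains $b\pi B$, the quotient $I/b\pi B$ is finite, and $b\pi B$ is generated over $D$ by $b\pi$ and $b\pi T$. The integral closure of $D$ is $B$, which has dimension one and two maximal ideals;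 so $D$ is one-dimensional. We show that $A=\operatorname{Int}(D)$ is not flat. Let
\[
g=\frac{(X+1)(X+\pi)(X+\pi+1)}{T},\qquad h=\pi g=(T+1)(X+1)(X+\pi)(X+\pi+1).
\]
If $x\in D$, one of $x+1$ and $x+\pi$ vanishes at $T=0$, so $g(x)\in B$ and $h(x)\in\pi B=\mathfrak m$. Thus $h\in A$, and for $u\in\mathfrak m$ the values of $uh/\pi=ug$ on $D$ lie in $\mathfrak m$, so $uh\in\pi A$. An element $d\in D$ satisfies $d\pi B\subseteq\pi D$ if and only if $dB\subseteq D$, that is, $d\in\mathfrak m$; so $(\pi D:_D\mathfrak m)=\mathfrak m$.

If $A$ were flat, \eqref{eq:colon} would give $h=\sum c_jh_j$ with $c_j\in\mathfrak m$ and $h_j\in A$. Let $x_i=T(T+1)^i\in D$, $i\ge1$. The order of vanishing of $x_i$ at $T=1$ tends to infinity, so for large $i$ each $h_j(x_i)-h_j(0)\in D$ vanishes at $T=1$ and hence lies in $\mathfrak m$. So $h(x_i)-h(0)\in\mathfrak m^2=\pi^2B\subseteq\pi D$. But $g(0)=(T+1)(\pi+1)$ takes the values $1$ at $T=0$ and $0$ at $T=1$, so $g(0)\notin D$ and $h(0)\notin\pi D$. On the other hand $g(x_i)$ vanishes at $T=1$ because $x_i+\pi$ does, and at $T=0$ because $(x_i+\pi)/T=(T+1)^i+(T+1)$ does. So $g(x_i)\in\pi B\subseteq D$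 and $h(x_i)\in\pi D$. This is a contradiction.
\end{example}

For the rest of this section, $D$ is a one-dimensional Noetherian local domain with maximal ideal $\mathfrak m$ and finite residue field. For $0\ne b\in\mathfrak m$ the ring $D/bD$ has finite length, hence is finite. By the Krull--Akizuki theorem the integral closure $\bar D$ is a Dedekind domain, and $\bar D/b\bar D$ has finite length over $D$ for $0\ne b\in D$. Every maximal ideal of $\bar D$ lies over $\mathfrak m$; so, taking $0\ne b\in\mathfrak m$, we see that $\bar D$ has only finitely many maximal ideals $\mathfrak n_1,\dots,\mathfrak n_r$, with finite residue fields. Let $V_i$ and $v_i$ be the corresponding DVRs and valuations. Then $\bar D=\bigcap V_i$ and $\mathfrak n_i\cap D=\mathfrak m$. We do not know that $\bar D$ is finite over $D$.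

\begin{lemma}\label{lem:continuity}
Assume $A$ is flat. Let $0\ne a\in\mathfrak m$ and let $h\in A$ with $h(D)\subseteq(aD:_D\mathfrak m)$. For each $i$ there is an integer $L$ such that $h(x)-h(y)\in aD$ whenever $x,y\in D$ and $v_i(x-y)\ge L$.
\end{lemma}

\begin{proof}
For $u\in\mathfrak m$ we have $uh(D)\subseteq aD$, so $uh\in aA$. By \eqref{eq:colon}, $h=\sum c_jh_j$ with finitely many $c_j\in(aD:_D\mathfrak m)$ and $h_j\in A$. Write $h_j(X)-h_j(Y)=(X-Y)k_j(X,Y)$ with $k_j\in K[X,Y]$, and let $M$ be such that all coefficients of all $k_j$ have $v_i\ge-M$. Since $D\subseteq V_i$, $v_i(h_j(x)-h_j(y))\ge v_i(x-y)-M$ for $x,y\in D$. If $v_i(x-y)\ge L:=M+1$, then $h_j(x)-h_j(y)\in D\cap\mathfrak n_i=\mathfrak m$ for all $j$, and $h(x)-h(y)\in(aD:_D\mathfrak m)\,\mathfrak m\subseteq aD$.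
\end{proof}

To contradict this continuity we need polynomials like those of Corollary~\ref{cor:indicator}. Two things have changed. The values of $F/d$ are controlled only at $v_1$, which weak approximation repairs; and after this repair the values need not lie in $D$, only in some finite extension ring $D_2$ of $D$. The exponent $\omega$ depends on the precision $b$, but it is essential that $D_2$ does not, since we shall choose $b$ after $D_2$.

\begin{lemma}\label{lem:indicator2}
Let $N\ge1$ and $U=\{x\in D:v_1(x)\ge N\}$. There are $g_1\in K[X]$ and a ring $D\subseteq D_2\subseteq\bar D$, finite over $D$, with $g_1(D)\subseteq D_2$, such that the following holds. Put $\mathfrak q=\mathfrak n_1\cap D_2$. For each $0\ne b\in\mathfrak m$ there are $\omega\ge1$ and $\eta\in D_2\setminus\mathfrak q$ such that $g=g_1^\omega$ satisfies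
\[
g(x)\in\eta+bD_2\ \text{ for }x\in U,\qquad g(x)\in bD_2\ \text{ for }x\in D\setminus U.
\]
If $r=1$, one may take $\eta=1$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:sep} to $S=D\subseteq V_1$; it gives $F$ and $d$ with $v_1(F(x)/d)=0$ for $x\in U$ and $v_1(F(x)/d)>0$ for $x\in D\setminus U$. By weak approximation, applied to each coefficient of $F/d$, there is $g_1\in K[X]$ such that the coefficients of $g_1-F/d$ have $v_1\ge1$ and the coefficients of $g_1$ have $v_i\ge1$ for all $i\ge2$. For $x\in D$ it follows that
\[
v_1(g_1(x))=0\text{ if }x\in U,\quad v_1(g_1(x))>0\text{ if }x\notin U,\quad v_i(g_1(x))>0\text{ for }i\ge2.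
\]
In particular $g_1(D)\subseteq\bigcap V_i=\bar D$. The $D$-module spanned by $g_1(D)$ lies in the finite $D$-module spanned by the coefficients of $g_1$, so it is finitely generated. Let $D_2$ be the ring generated over $D$ by $g_1(D)$. It is generated by finitely many integral elements, hence finite over $D$. Its maximal ideals are the $\mathfrak n_i\cap D_2$, since $\bar D$ is integral over $D_2$. So every maximal ideal of $D_2$ other than $\mathfrak q$ is of the form $\mathfrak n_i\cap D_2$ with $i\ge2$.

Let $0\ne b\in\mathfrak m$. The ring $D_2/bD_2$ is finite, since it is a finite module over the finite ring $D/bD$. It is a product of finite local rings, one for each maximal ideal of $D_2$, as all of these contain $b$. Choose $\omega\ge1$ such that in every factor the $\omega$-th power of a unit is $1$ and that of a non-unit is $0$. Let $\eta\in D_2$ lift the idempotent that is $1$ in the factor at $\mathfrak q$ and $0$ in the others; then $\eta\notin\mathfrak q$. If $x\in U$, then $g_1(x)$ lies outside $\mathfrak q$ and inside every other maximal ideal, so $g_1(x)^\omega\equiv\eta$ modulo $bD_2$. If $x\in D\setminus U$,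 then $g_1(x)$ lies in all maximal ideals and $g_1(x)^\omega\in bD_2$. If $r=1$, then $D_2$ is local and $\eta=1$ is a lift.
\end{proof}

\begin{proposition}\label{prop:r1}
If $A$ is flat, then $\bar D$ is a DVR.
\end{proposition}

\begin{proof}
We must show $r=1$. Suppose $r\ge2$. As in Example~\ref{ex:two}, we use a polynomial that distinguishes $0$ from a sequence that tends to $0$ for $v_2$ but not for $v_1$.

\emph{The sequence.} Choose $z\in\bar D$ with $v_1(z)=0$ and $v_2(z)\ge1$. The ring $D[z]$ is finite over $D$ and contained in $K$, so there is $0\ne c_1\in D$ with $c_1D[z]\subseteq D$. The sequence is $c_1z^i\in D$, $i\ge1$.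

\emph{The polynomial.} Take $N>v_1(c_1)$, and let $U,g_1,D_2,\mathfrak q$ be as in Lemma~\ref{lem:indicator2}. Choose $0\ne c\in D$ with $cD_2\subseteq D$ and $0\ne y\in\mathfrak m$, put $a=cy\in\mathfrak m$, and apply Lemma~\ref{lem:indicator2} with $b=a$. Since $caD_2\subseteq aD$,
\[
cg(x)\in c\eta+aD\ \text{ for }x\in U,\qquad cg(x)\in aD\ \text{ for }x\in D\setminus U,
\]
and $c\eta\in D$. So $cg\in A$. Moreover $c\eta\notin aD=cyD$, for otherwise $\eta\in yD\subseteq\mathfrak m\subseteq\mathfrak q$.

In the Artinian local ring $D/aD$, every nonzero element has a nonzero multiple annihilated by $\mathfrak m$. So there is $s\in D$ with $sc\eta\notin aD$ and $\mathfrak m\,sc\eta\subseteq aD$. Then $h=scg\in A$ has values in $(aD:_D\mathfrak m)$.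

\emph{The contradiction.} Since $v_2(c_1z^i)\to\infty$, Lemma~\ref{lem:continuity} for $v_2$ gives $h(c_1z^i)-h(0)\in aD$ for large $i$. But $v_1(c_1z^i)=v_1(c_1)<N$, so $c_1z^i\in D\setminus U$ and $h(c_1z^i)\in aD$, whereas $h(0)\in sc\eta+aD$ does not lie in $aD$.
\end{proof}

The second obstruction remains. Even if $\bar D$ is a DVR, it might not be finite over $D$, and the valuation topology on $D$ could be coarser than the $\mathfrak m$-adic one.

\begin{proposition}\label{prop:top}
Assume $A$ is flat and $\bar D=V$ is a DVR with uniformizer $t$ and valuation $v$. Put $U_N=D\cap t^NV$. For each $0\ne a\in\mathfrak m$ there is $N$ with $U_N\subseteq aD$.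
\end{proposition}

\begin{proof}
Suppose this fails for $a$. The images of the ideals $U_N$ in the finite ring $R=D/aD$ are nonzero and decreasing, so they equal a fixed ideal $I\ne0$ for $N\ge N_0$, where $N_0\ge1$. Since $\mathfrak m$ is nilpotent in $R$, there is a maximal $j\ge0$ with $\mathfrak m^jI\ne0$. Choose $s\in\mathfrak m^j$ with $sI\ne0$; then $\mathfrak m\,sI=0$ in $R$.

Apply Lemma~\ref{lem:indicator2} (with $r=1$) to $N=N_0$. Let $0\ne c\in D$ with $cD_2\subseteq D$ and take $b=ac$, $\eta=1$. As $acD_2\subseteq aD$, we get $g(x)\in1+aD$ for $x\in U_{N_0}$ and $g(x)\in aD$ for $x\in D\setminus U_{N_0}$. So $g\in A$. Put $h=sXg\in A$. Modulo $aD$ we have $h(x)\equiv sx$ on $U_{N_0}$, where the class of $x$ lies in $I$, and $h(x)\equiv0$ elsewhere on $D$. Hence $h(D)\subseteq(aD:_D\mathfrak m)$. Since $h(0)=0$, Lemma~\ref{lem:continuity} gives $L$ with $h(x)\in aD$ for all $x\in U_L$. But for $N=\max(L,N_0)$ the image of $U_N$ in $R$ is $I$, and $sI\ne0$. So there is $x\in U_N$ with $sx\notin aD$, and $h(x)\equiv sx$ is not in $aD$. This is a contradiction.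
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}, \textup{(i)}$\Rightarrow$\textup{(iii)}]
We may assume that the residue field is finite. Let $A$ be flat. By Proposition~\ref{prop:r1}, $\bar D=V$ is a DVR. Fix $0\ne y\in\mathfrak m$. By Proposition~\ref{prop:top} for $a=y^l$, $l\ge1$, every $\mathfrak m^l$ contains some $U_N$; and $\mathfrak m^N\subseteq U_N$ since $v\ge1$ on $\mathfrak m$. So
\[
\hat D=\varprojlim D/\mathfrak m^l=\varprojlim D/U_N\hookrightarrow\varprojlim V/t^NV=\hat V .
\]
As $\hat V$ is a domain, so is $\hat D$.
\end{proof}

\section{From local to global}\label{sec:global}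

\begin{lemma}\label{lem:loc}
Let $D$ be a Noetherian domain and $\mathfrak p$ a prime ideal. Then $\operatorname{Int}(D)_{\mathfrak p}=\operatorname{Int}(D_{\mathfrak p})$ and, for every $n$, $(A_n)_{\mathfrak p}=\{f\in\operatorname{Int}(D_{\mathfrak p}):\deg f\le n\}$.
\end{lemma}

\begin{proof}
Let $f\in\operatorname{Int}(D_{\mathfrak p})$. The $D$-module spanned by $f(D)$ lies in the module spanned by the coefficients of $f$, so it is finitely generated; and it lies in $D_{\mathfrak p}$. Hence $sf(D)\subseteq D$ for some $s\in D\setminus\mathfrak p$, that is, $sf\in\operatorname{Int}(D)$.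

Conversely, we show by induction on $n=\deg f$ that $f\in\operatorname{Int}(D)$ implies $f(x/s)\in D_{\mathfrak p}$ for all $x\in D$ and $s\in D\setminus\mathfrak p$. For constant $f$ this is clear. In general $k=s^nf(X)-f(sX)$ is in $\operatorname{Int}(D)$, and its terms of degree $n$ cancel. So $k(x/s)\in D_{\mathfrak p}$ by induction, and $s^nf(x/s)=f(x)+k(x/s)\in D_{\mathfrak p}$. As $s$ is a unit of $D_{\mathfrak p}$, the claim follows. Hence $\operatorname{Int}(D)\subseteq\operatorname{Int}(D_{\mathfrak p})$, and the latter contains the localization. Both arguments respect the degree.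
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:global}, \textup{(i)}$\Rightarrow$\textup{(iii)}]
If $A$ is flat and $\mathfrak p$ is maximal with $D/\mathfrak p$ finite, then $\operatorname{Int}(D_{\mathfrak p})=A_{\mathfrak p}$ is flat over $D_{\mathfrak p}$, and Theorem~\ref{thm:local} applies.
\end{proof}

The implication (ii)$\Rightarrow$(i) is trivial. Assume (iii) from now on. By Lemma~\ref{lem:loc} and Theorem~\ref{thm:local} all localizations of $A$ at maximal ideals are free, so $A$ is flat. The difficulty is to pass from locally free to projective. The local summands have ranks and degrees that vary with the prime, and we do not try to glue them. We use instead that a countably generated flat module is projective if a suitable tower of dual modules stabilizes, and stabilization can be checked locally.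

\begin{lemma}\label{lem:stab}
Let $D$ be a one-dimensional Noetherian domain that satisfies \textup{(iii)} of Theorem~\textup{\ref{thm:global}}. For fixed $n$, let $I_k$ be the image of the restriction map $\operatorname{Hom}_D(A_k,D)\to\operatorname{Hom}_D(A_n,D)$, $k\ge n$. There is $k_0\ge n$ with $I_k=I_{k_0}$ for all $k\ge k_0$.
\end{lemma}

\begin{proof}
As $D$ is not a field, it is infinite. Choose distinct $x_0,\dots,x_n\in D$ and let $c,L_i$ be as in \eqref{eq:c}. By \eqref{eq:cf}, applied with $k$ in place of $n$, each $A_k$ is contained in a finitely generated $D$-module. So it is finitely presented, and the formation of $I_k$ commutes with localization. Let $\mathfrak p$ be a maximal ideal.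

If $c\notin\mathfrak p$, then $L_i\in D_{\mathfrak p}[X]$, and by interpolation $L_0,\dots,L_n$ generate $(A_n)_{\mathfrak p}$. Since $L_j(x_i)=\delta_{ij}$, Lemma~\ref{lem:summand} over $D_{\mathfrak p}$ shows that $(A_n)_{\mathfrak p}$ is a direct summand of $A_{\mathfrak p}$, hence of every $(A_k)_{\mathfrak p}$ with $k\ge n$. So $(I_k)_{\mathfrak p}=\operatorname{Hom}_D(A_n,D)_{\mathfrak p}$ for all $k\ge n$.

Only finitely many $\mathfrak p$ contain $c$. For each of them Proposition~\ref{prop:P}, applied to $D_{\mathfrak p}$, gives a finitely generated free direct summand $G_{\mathfrak p}$ of $A_{\mathfrak p}$ containing $(A_n)_{\mathfrak p}$. Let $k_{\mathfrak p}$ bound the degrees in $G_{\mathfrak p}$. If $k\ge\max(n,k_{\mathfrak p})$, then $(A_n)_{\mathfrak p}\subseteq G_{\mathfrak p}\subseteq(A_k)_{\mathfrak p}$ and $G_{\mathfrak p}$ is a direct summand of $(A_k)_{\mathfrak p}$, so every homomorphism $G_{\mathfrak p}\to D_{\mathfrak p}$ extends to $(A_k)_{\mathfrak p}$. Thus $(I_k)_{\mathfrak p}$ is the image of $\operatorname{Hom}(G_{\mathfrak p},D_{\mathfrak p})$ in $\operatorname{Hom}((A_n)_{\mathfrak p},D_{\mathfrak p})$,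 which does not depend on $k$.

Let $k_0$ be the maximum of $n$ and these finitely many $k_{\mathfrak p}$. For $k\ge k_0$ we have $I_k\subseteq I_{k_0}$ with equal localizations at all maximal ideals, hence $I_k=I_{k_0}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:global}, \textup{(iii)}$\Rightarrow$\textup{(ii)}]
\emph{A system of free modules.} By Lazard's theorem, a homomorphism from a finitely presented module to a flat module factors through a finitely generated free module. Apply this to $A_n\hookrightarrow A$; the image of the free module lies in some $A_{n'}$, and we may take $n'>n$. Iterating, we obtain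
\[
A_{n_1}\to F_1\to A_{n_2}\to F_2\to A_{n_3}\to\cdots
\]
with $F_i$ finitely generated free, $n_i\to\infty$, and the composites $A_{n_i}\to A_{n_{i+1}}$ equal to the inclusions. Let $\sigma_i:F_i\to F_{i+1}$ be the composites. Then $\varinjlim F_i=\bigcup A_{n_i}=A$.

\emph{Stabilization.} Write $M^*=\operatorname{Hom}_D(M,D)$ and fix $i$. For $k>i$ the map $F_k^*\to F_i^*$ factors as $F_k^*\to A_{n_{i+1}}^*\to F_i^*$. The image of $F_k^*$ in $A_{n_{i+1}}^*$ contains that of $A_{n_{k+1}}^*$ and is contained in that of $A_{n_k}^*$. By Lemma~\ref{lem:stab} the latter two coincide and are independent of $k$ for large $k$. Hence the image of $F_k^*\to F_i^*$ is independent of $k$ for large $k$; that is, the tower $(F_i^*)$ is Mittag-Leffler.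

\emph{Projectivity.} Let $P=\bigoplus_iF_i$, with inclusions $\iota_i:F_i\to P$, and let $\delta:P\to P$ be given by $x\mapsto x-\sigma_i(x)$ for $x\in F_i$. The sequence
\[
0\to P\xrightarrow{\ \delta\ }P\to\varinjlim F_i=A\to0
\]
is exact. We claim that it splits. We need $\theta:P\to P$ with $\theta\delta=\mathrm{id}$, that is, homomorphisms $\psi_i:F_i\to P$ (the restrictions of $\theta$) with
\[
\psi_i-\psi_{i+1}\sigma_i=\iota_i\quad\text{for all }i .
\]
Put $H_i=\operatorname{Hom}_D(F_i,P)$. Since $P$ is free and each $F_i$ is finitely generated, the tower $(H_i)$ is a direct sum of copies of the tower $(F_i^*)$. So its images stabilize as well, and it is Mittag-Leffler. For a Mittag-Leffler tower the map $\prod H_i\to\prod H_i$, $(\psi_i)\mapsto(\psi_i-\psi_{i+1}\sigma_i)$, is surjective (its cokernel is $\varprojlim^1H_i=0$). So the $\psi_i$ exist. Hence $A$ is a direct summand of the free module $P$ and is projective.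

\emph{Freeness.} As $A\otimes_DK=K[X]$ has infinite rank, $A$ is not finitely generated. By Bass \cite[Cor.~4.5]{Bass}, a projective module that is not finitely generated over a commutative Noetherian ring without nontrivial idempotents is free. The domain $D$ is such a ring, so $A$ is free.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bass} Bass, \emph{Big projective modules are free}, Illinois J. Math. 7 (1963).
\bibitem{Elliott} Jesse Elliott, \emph{Birings and plethories of integer-valued polynomials}, arXiv:1109.3848 (2011).
\bibitem{Matsumura} Matsumura, \emph{Commutative Ring Theory}.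
\end{thebibliography}

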